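# Gaussian type is not bounded by a multiple of infratype

## 1. Two functions on the four-point cube

Let $\Omega=\{\pm1\}^2$, write $\omega=(\omega_1,\omega_2)$, and give functions on $\Omega$ the norm $\|f\|=\max_\omega|f(\omega)|$. Start with $f_1(\omega)=\omega_1$ and $f_2(\omega)=\omega_2$. For every choice of signs, $\|\eta_1f_1+\eta_2f_2\|=2$: take $\omega=(\eta_1,\eta_2)$. The best signs and the average signs give the same value.

Now replace $f_2$ by $f_2'(\omega)=\omega_2+\omega_1$. Then $\eta_1f_1+\eta_2f_2'=\eta_2\omega_2+(\eta_1+\eta_2)\omega_1$, so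
$$\|\eta_1f_1+\eta_2f_2'\|=1+|\eta_1+\eta_2|\in\{3,1,1,3\}.$$
The best signs now give $1$, while the average over the four choices is still $2$. With independent standard Gaussian coefficients,
$$\mathbb E\|g_1f_1+g_2f_2\|=\mathbb E(|g_1|+|g_2|)=2\sqrt{2/\pi},\qquad \mathbb E\|g_1f_1+g_2f_2'\|=\mathbb E\big(|g_2|+|g_1+g_2|\big)=(1+\sqrt2)\sqrt{2/\pi},$$
so the Gaussian average did not drop either. There is a reason. Evaluate $g_1f_1+g_2f_2'$ at the random point $\omega_j=\operatorname{sgn}g_j$. The value is $|g_1|+|g_2|+g_2\operatorname{sgn}g_1$, and the last term has mean zero because $g_2$ is independent of $g_1$. The same works if $\omega_1$ is replaced by any function of $\omega_1$. So adding to $f_2$ a function of the earlier coordinate never lowers the average below $2\sqrt{2/\pi}$, but it may help the best signs.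

There is a price: $\|f_2'\|=2$, whereas $\|f_2\|=1$. If we compare with the sizes of the vectors, we have paid for what we won. Can such corrections be added free of charge?

One more computation puts the question in the right form. For $n$ copies of a single unit vector $x$, the best signs give $\|\sum\eta_ix\|\le1$, while $\mathbb E\|\sum g_ix\|=\sqrt{2n/\pi}$. So for one family of vectors the best signs can beat the average by any factor. But this family is not a bad one for the best signs. The question is whether the *worst family* for the average is also, up to a constant, as bad for the best signs.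

## 2. Gaussian type, infratype, and the statements

Let $X$ be a real Banach space and $g_1,g_2,\dots$ independent standard Gaussian variables.

**Definition 1.** For $p\ge1$, $X$ is of *gaussian type $p$* if there is $T>0$ such that for all $n$ and all $x_1,\dots,x_n\in X$
$$\mathbb E\Big\|\sum_{i=1}^ng_ix_i\Big\|\le T\Big(\sum_{i=1}^n\|x_i\|^p\Big)^{1/p}.$$
The best constant is denoted by $T_p(X)$.

**Definition 2.** $X$ has *infratype $p$* if there is $I>0$ such that for all $n$ and all $x_1,\dots,x_n\in X$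
$$\min_{\eta_i=\pm1}\Big\|\sum_{i=1}^n\eta_ix_i\Big\|\le I\Big(\sum_{i=1}^n\|x_i\|^p\Big)^{1/p}.$$
The best constant is denoted by $I_p(X)$. One vector shows $I_p(X)\ge1$ if $X\ne\{0\}$.

**Example ($X=\mathbb R$).** Choosing each sign so as to bring the partial sum toward $0$ keeps all partial sums in $[-\max|x_i|,\max|x_i|]$. Hence $I_p(\mathbb R)=1$ for every $p$. Since $\mathbb E|\sum g_ix_i|=\sqrt{2/\pi}(\sum x_i^2)^{1/2}$, we get $T_p(\mathbb R)=\sqrt{2/\pi}$ for $p\le2$, while $\mathbb R$ has no gaussian type $p$ for $p>2$ (take $n$ equal vectors).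

From now on $1<p<2$ and $q=\frac p{p-1}>2$, and $|\cdot|$ is the Euclidean norm.

One direction is easy. If $\epsilon_i$ are independent uniform signs, independent of the $g_i$, then $(\epsilon_i|g_i|)$ has the law of $(g_i)$, and Jensen's inequality in the $|g_i|$ gives $\mathbb E\|\sum g_ix_i\|\ge\sqrt{2/\pi}\,\mathbb E\|\sum\epsilon_ix_i\|\ge\sqrt{2/\pi}\min_\eta\|\sum\eta_ix_i\|$. Thus $I_p(X)\le\sqrt{\pi/2}\,T_p(X)$. For the other direction, try two spaces.

*Hilbert space.* $\mathbb E|\sum g_ix_i|\le(\sum|x_i|^2)^{1/2}\le(\sum|x_i|^p)^{1/p}$, so $T_p\le1\le I_p$.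

*$\ell_1^n$.* For the unit vectors all signs give $n$, so $I_p(\ell_1^n)\ge n/n^{1/p}=n^{1/q}$. Conversely, by Hölder and $\mathbb E|g|^p\le1$,
$$\mathbb E\Big\|\sum_ig_ix_i\Big\|_1\le n^{1/q}\Big(\mathbb E\Big\|\sum_i g_ix_i\Big\|_p^p\Big)^{1/p}\le n^{1/q}\Big(\sum_j\Big(\sum_ix_{ij}^2\Big)^{p/2}\Big)^{1/p}\le n^{1/q}\Big(\sum_i\|x_i\|_p^p\Big)^{1/p},$$
and $\|x_i\|_p\le\|x_i\|_1$. So $T_p(\ell_1^n)\le n^{1/q}\le I_p(\ell_1^n)$.

In both cases $T_p\le I_p$. A result of M. Talagrand says that for $1<p<2$ one has $T_p(X)\le C(p)I_p(X)^2$ for every Banach space $X$. The question, posed in S. Mendelson, R. Vershynin, "Entropy, dimension and the Elton-Pajor Theorem", arXiv:math/0201048 (2002), is whether the square can be removed: is there $C'(p)$, depending only on $p$, with $T_p(X)\le C'(p)I_p(X)$ for every $X$ of infratype $p$? The answer is no, for every $p\in(1,2)$.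

**Theorem 1.** There is an absolute constant $c>0$ such that for every integer $R\ge2$ there is a finite-dimensional $X$ with $T_p(X)\ge cR\,I_p(X)$. Hence no $C'(p)$ with $T_p\le C'(p)I_p$ exists. Quantitatively: there are $c_p>0$, $t_p$ such that for each $t\ge t_p$ there is a finite-dimensional $X$ with $I_p(X)\le t$ and $T_p(X)\ge c_p\,t\,(\log t)^{1/(2q+3)}$.

**Theorem 2 (complement, not needed for Theorem 1).** If $\|x_i\|\le1$ for $i\le n$, then $\mathbb E\|\sum_{i\le n}g_ix_i\|\le C(p)\,I_p(X)\,n^{1/p}$. Hence for arbitrary $x_1,\dots,x_n$: $\mathbb E\|\sum g_ix_i\|\le C(p)\,I_p(X)(1+\log n)^{1/q}(\sum\|x_i\|^p)^{1/p}$.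

These theorems do not determine the growth of $\sup\{T_p(X):I_p(X)\le t\}$; in particular they do not decide whether the exponent $2$ is optimal.

Theorem 2 tells us where to look for a counterexample. Suppose a family consists of $K$ blocks, the $l$-th having $n_l$ vectors of norm at most $(Kn_l)^{-1/p}$. Then $\sum\|x_i\|^p\le1$, and Theorem 2 on each block gives an average of at most $\sum_lC(p)I_p(X)(Kn_l)^{-1/p}n_l^{1/p}=C(p)I_p(X)K^{1/q}$. To beat $I_p(X)$ by a factor of order $R$ with such a family, we need at least of order $R^q$ blocks. We shall take exactly $K=\lceil R^q\rceil$, with block sizes $n_1\ll n_2\ll\cdots\ll n_K$.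

## 3. Facts about Gaussian vectors, signs and operators

We use the following standard facts.

* (F1) *Gaussian concentration.* If $f$ is $\sigma$-Lipschitz on $\mathbb R^N$, then $\mathbb Ee^{\lambda(f(g)-\mathbb Ef(g))}\le e^{\lambda^2\sigma^2/2}$ and $\mathbb P(f(g)>\mathbb Ef(g)+u)\le e^{-u^2/(2\sigma^2)}$ for $u>0$.
* (F2) *Hoeffding's lemma.* If $-1\le Y\le1$, then $\mathbb Ee^{a(Y-\mathbb EY)}\le e^{a^2/2}$.
* (F3) *Subgaussian maxima.* If $\mathbb Ee^{\lambda Y_i}\le e^{\lambda^2\sigma^2/2}$ for all $\lambda$ and all $i\le m$, then $\mathbb E\max_{i\le m}Y_i\le\sigma\sqrt{2\log m}$.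
* (F4) *Hanson–Wright for Gaussians.* $\mathbb P(|\langle Wg,g\rangle-\operatorname{tr}W|>t)\le2\exp(-c\min(t^2/\|W\|_{HS}^2,\,t/\|W\|))$, $c>0$ absolute.
* (F5) *Chevet–Gordon.* For a standard Gaussian matrix $G$, $\mathbb E\sup_{x\in S,y\in T}\langle Gx,y\rangle\le\sup_S|x|\,\mathbb E\sup_T\langle g,y\rangle+\sup_T|y|\,\mathbb E\sup_S\langle g,x\rangle$.
* (F6) *Nets.* The unit ball of an $m$-dimensional normed space contains a $\delta$-net of itself with at most $(1+2/\delta)^m$ points (a maximal $\delta$-separated set, which may be made to contain a given point).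
* (F7) *Operator norms.* For $Y$ between finite-dimensional Euclidean spaces with singular values $\sigma_1\ge\sigma_2\ge\cdots$: $\|Y\|=\sigma_1$, $\|Y\|_{HS}^2=\sum\sigma_i^2$, and the trace norm is $\|Y\|_{S_1}=\sum\sigma_i=\sup_{\|W\|\le1}|\operatorname{tr}WY|$. For $\operatorname{diag}(3,4)$ the three norms are $4$, $5$, $7$.
* (F8) *Symmetric functions.* With $Z_m=\sum_kx_k^m$ and $e_d$ the elementary symmetric polynomial, $d!\,e_d=\sum_{\pi\in S_d}\operatorname{sgn}\pi\prod_{\text{cycles of }\pi}Z_{|\text{cycle}|}$. For $d=3$: $6e_3=Z_1^3-3Z_1Z_2+2Z_3$.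

## 4. Triangular systems, and what a linear correction costs

Generalize Section 1. Let the coordinates of a cube be indexed by disjoint finite sets (levels) $J_1,\dots,J_K$, and write $\omega_h$ for the restriction of $\omega$ to $J_h$. To $j\in J_l$ attach the function
$$f_j(\omega)=\rho_j\omega_j+\Lambda\langle Q_j,\Phi(\omega)\rangle ,$$
where $\Phi$ takes values in a Euclidean space and $\langle Q_j,\Phi(\omega)\rangle$ depends only on $\omega_1,\dots,\omega_{l-1}$. Evaluating $\sum_ja_jg_jf_j$ (with $a_j>0$) at $\omega_j=\operatorname{sgn}g_j$ gives an average of at least $\sqrt{2/\pi}\sum a_j\rho_j$, whatever the $Q_j$ are. That takes care of the lower bound for $T_p$, provided the corrections do not increase the norms of single vectors.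

**How the corrections help the best signs.** Suppose the signs attached to lower levels are already chosen and have produced a function of the form $\langle\Theta,\Phi(\omega)\rangle$ that we wish to cancel. Let $Q_j=m^{-1/2}G_j$ for $j\in J_l$, with independent standard Gaussian vectors $G_j$ in dimension $m\ll n_l=|J_l|$, and suppose the vectors at our disposal are $c\,e_j$, $j\in J_l$, with $c=n_l^{-1/p}$. Take independent signs $\eta_j$ with small *biases* $\mathbb E\eta_j=\beta_j=c^{p-1}\langle G_j,\psi\rangle$. The mean of $\Lambda\sum_j\eta_jcQ_j$ is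
$$\Lambda m^{-1/2}\frac1{n_l}\sum_{j\in J_l}\langle G_j,\psi\rangle G_j\approx\Lambda m^{-1/2}\psi ,$$
because the empirical covariance of $n_l\gg m$ Gaussian vectors is close to the identity. So $\psi=-\Lambda^{-1}m^{1/2}\Theta$ cancels the target. The biases have a side effect on other quantities: by Hölder $|\sum\beta_jx_j|\le\|\beta\|_q\|x\|_p$, with $\|\beta\|_q=(\frac1{n_l}\sum_j|\langle G_j,\psi\rangle|^q)^{1/q}$, of order $|\psi|$. This is useless if $|m^{1/2}\Theta|$ has order $m^{1/2}$. But $\Theta$ is itself random. For a fixed $x$ only the second moment of $\sum\beta_jx_j$ matters, hence only the covariance of $m^{1/2}\Theta$. If that covariance is at most $B^2\,\mathrm{Id}$, the side effect is of order $B/\Lambda$, small for large $\Lambda$.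

**The natural first choice, and where it stops.** The function produced by uniform signs on level $h$ is linear in $\omega_h$. So one would take $\Phi(\omega)=n_h^{-1/2}\omega_h$, a unit vector in $\mathbb R^{n_h}$, and $Q_j=n_h^{-1/2}G_j$. But then
$$\max_\omega\langle Q_j,\Phi(\omega)\rangle=\frac1{n_h}\|G_j\|_{\ell_1},$$
whose mean is $\sqrt{2/\pi}$. The correction $\Lambda\langle Q_j,\Phi\rangle$ of a single vector is then of order $\Lambda$, which is large: we pay for each vector as we paid for $f_2'$. The requirement $\|e_j\|\le1$ breaks down.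

**What degree three buys.** Use instead $\Phi(\omega)=n_h^{-d/2}\omega_h^{\otimes d}$ in dimension $m=n_h^d$. Now $\langle Q_j,\Phi(\omega)\rangle$ is Gaussian with standard deviation $n_h^{-d/2}$, and there are only $2^{n_h}$ points $\omega_h$, so its maximum is of order $n_h^{(1-d)/2}$. Moreover, a sum of such functions with centered random signs and with square-summable coefficients has supremum of order $n_h^{1/2}\cdot n_h^{(1-d)/2}=n_h^{1-d/2}$. Both tend to zero once $d\ge3$. The difficulty is now that the function $U$ to be cancelled is linear. The way out is to cancel $P(U)$ instead, where $P$ is a polynomial *without linear term* that is uniformly close to the identity on a long interval.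

## 5. Parameters, levels and tensor spaces

**Fixed parameters.** Let $R\ge2$ be an integer and put
$$K=\lceil R^q\rceil,\quad\varepsilon=R^{-q},\quad\Gamma=R^q,\quad\varepsilon_0=\tfrac1{RK},\quad s_0=\varepsilon_0^p,\quad A=100,\quad M=\lceil A^2K^2R^2\rceil .$$
Here $K$ is the number of levels, $\varepsilon$ separates small from large coefficients, $\Gamma$ bounds the load of a coordinate, and $\varepsilon_0$ decides whether a level is rich enough to be used for corrections.

**The polynomial.** Let $P(x)=x-x(1-x^2/A^2)^M=\sum_{d\in\mathcal D}\kappa_dx^d$ with $\mathcal D=\{3,5,\dots,2M+1\}$; the linear terms cancel. On $[0,1]$ the function $y(1-y^2)^M$ is largest at $y=(2M+1)^{-1/2}$, so it is at most $(2M+1)^{-1/2}$, and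
$$|P(x)-x|\le A(2M+1)^{-1/2}\le\frac1{KR}\qquad(|x|\le A).\tag{1}$$
(For $M=1$ one gets $P(x)=x^3/A^2$, which shows the shape but not the accuracy.)

**Derived parameters.** Let $r=(K-1)M$ and
$$B=\max\Big\{1,\max_{d\in\mathcal D}(d!)^{1/2}|\kappa_d|(\Gamma^2/\varepsilon)^{d/2}\Big\},\qquad C_q=(\mathbb E|g_1|^q)^{1/q}+2,\qquad D_0=\frac{rBC_q(\varepsilon^{-p}\Gamma)^{1/q}}{\varepsilon s_0},$$
$$\Lambda=RD_0,\qquad\gamma=\frac1{2R^2B^2r^3},\qquad H_0=1+\Lambda r,\qquad t_0=10\sqrt r .$$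
Let $I_0\ge RH_0$ be arbitrary and $\kappa_0=RI_0$.

**Sizes.** Let $J_1,\dots,J_K$ be disjoint finite sets with $|J_l|=n_l$ and $n_l=n_{l-1}^\nu$, where $\nu=\nu(p,M)$ is a fixed integer with
$$\nu\ge6(2M+1)+q(2M+1)+\tfrac{4p(2M+1)}{p-1}+\tfrac{8p}{2-p}.$$
All the parameters, including $I_0$, are fixed, and $n_1\to\infty$. We write $o(1)$ for quantities tending to $0$ as $n_1\to\infty$, uniformly in everything else: in the levels and, later, in the vectors $z_k$. Put $\mathbf J=\bigcup_lJ_l$, $J_{<l}=\bigcup_{h<l}J_h$, $L=\log|\mathbf J|=O(\log n_1)$, $\theta_l=n_l^{-1/(2p)}$, and $D_l=n_{l-1}^{2M+1}$ for $l\ge2$. For $l\ge2$,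
$$n_l\ge D_l^6,\qquad n_l\ge D_l^{q/2},\qquad\theta_l^{p-1}\le D_l^{-2},\qquad|J_{<l}|\,\theta_l^{1-p/2}=o(1).\tag{2}$$
The first two need $\nu\ge6(2M+1)$ and $\nu\ge\frac q2(2M+1)$. The third says $n_{l-1}^{-\nu(p-1)/(2p)}\le n_{l-1}^{-2(2M+1)}$, that is, $\nu\ge\frac{4p(2M+1)}{p-1}$. For the fourth, $\theta_l^{1-p/2}=n_l^{-(2-p)/(4p)}\le n_{l-1}^{-2}$ because $\nu\ge\frac{8p}{2-p}$, and $|J_{<l}|\le Kn_{l-1}$.

For $j\in J_l$ let $\mu_j=\frac1{Kn_l}$ and $\rho_j=\rho_l=\mu_j^{1/q}$. Thus $\sum_j\mu_j=\sum_j\rho_j^q=1$, $\sum_{j\in J_l}\rho_j^q=\frac1K$, and $\rho_l\le\rho_1=o(1)$.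

**Tensor spaces.** Let $\Omega=\prod_l\{\pm1\}^{J_l}$ and $s_j(\omega)=\omega_j$. For a pair $\alpha=(h,d)$ with $1\le h\le K-1$ and $d\in\mathcal D$ (there are $r$ such pairs) let
$$\mathcal H_\alpha=(\mathbb R^{J_h})^{\otimes d},\qquad m_\alpha=\dim\mathcal H_\alpha=n_h^d,\qquad\Phi_\alpha(\omega)=n_h^{-d/2}\omega_h^{\otimes d},$$
so that $|\Phi_\alpha(\omega)|=1$. Let $\mathcal H=\bigoplus_\alpha\mathcal H_\alpha$ and $\Phi=\bigoplus_\alpha\Phi_\alpha$; then $|\Phi(\omega)|^2=r$. If $h<l$, then $m_\alpha\le D_l$; always $m_\alpha\ge n_h^3\ge n_1^3$.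

## 6. Gaussian vectors that are individually invisible and jointly spanning

For $j\in J_l$ and $\alpha=(h,d)$ with $h<l$ let $G_j^\alpha$ be independent standard Gaussian vectors in $\mathcal H_\alpha$. Let $Q_j\in\mathcal H$ have components $Q_j^\alpha=m_\alpha^{-1/2}G_j^\alpha$ if $h<l$ and $Q_j^\alpha=0$ if $h\ge l$. So $\langle Q_j,\Phi(\omega)\rangle$ depends only on $(\omega_h)_{h<l}$.

In the lemma below, (b) says that one correction is invisible; (c) controls the side effects of biases; (d) is a robust form of "the empirical covariance is the identity", with arbitrary weights allowed later and with cross terms between different vectors included.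

**Lemma 1.** With probability $1-o(1)$ all of the following hold.

* (a) $|G_j^\alpha|\le2m_\alpha^{1/2}$ for all $j,\alpha$ for which $G_j^\alpha$ is defined.
* (b) $|\langle Q_j^\alpha,\Phi_\alpha(\omega)\rangle|\le2/n_h$ for all $j$, $\omega$, $\alpha=(h,d)$.
* (c) For $l\ge2$ and $\alpha=(h,d)$ with $h<l$: $\sup_{|\varphi|\le1}\big(\frac1{n_l}\sum_{i\in J_l}|\langle G_i^\alpha,\varphi\rangle|^q\big)^{1/q}\le C_q$.
* (d) For $l\ge2$, $\alpha=(h,d)$, $\alpha'=(h',d')$ with $h,h'<l$, and every linear $W:\mathcal H_{\alpha'}\to\mathcal H_\alpha$ with $\|W\|\le1$: $\frac1{n_l}\sum_{i\in J_l}\Delta_i(W)\le C_1L\,m_{\alpha'}^{1/2}$, with $C_1$ absolute, where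
$$\Delta_i(W)=\max\Big\{|\langle WG_i^{\alpha'},G_i^\alpha\rangle-\delta_{\alpha\alpha'}\operatorname{tr}W|,\ \max_{j\ne i}|\langle WG_j^{\alpha'},G_i^\alpha\rangle|\Big\},$$
$j$ running over all indices $\ne i$ of level $>h'$.

**Proof of (a).** Since $\mathbb E|G_j^\alpha|\le m_\alpha^{1/2}$ and the norm is $1$-Lipschitz, (F1) gives $\mathbb P(|G_j^\alpha|>2m_\alpha^{1/2})\le e^{-m_\alpha/2}\le e^{-n_1^3/2}$. There are at most $r|\mathbf J|$ vectors, polynomially many in $n_1$.

**Proof of (b).** The variable $\langle Q_j^\alpha,\Phi_\alpha(\omega)\rangle$ is $N(0,1/m_\alpha)$ and depends on $\omega$ only through $\omega_h$. It exceeds $2n_h^{1/2}m_\alpha^{-1/2}$ in absolute value with probability at most $2e^{-2n_h}$. For each $h$ there are at most $2^{n_h}r|\mathbf J|$ such events, and $2^{n_h}r|\mathbf J|\cdot2e^{-2n_h}=o(1)$. Finally $2n_h^{1/2}m_\alpha^{-1/2}=2n_h^{(1-d)/2}\le2/n_h$ as $d\ge3$.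

**Proof of (c).** The $\ell_q$ norm is a supremum over the unit ball of $\ell_p^{n_l}$, which lies in the Euclidean ball. By (F5), the expectation of $\sup_{|\varphi|\le1}(\sum_{i\in J_l}|\langle G_i^\alpha,\varphi\rangle|^q)^{1/q}$ is at most $(n_l\mathbb E|g_1|^q)^{1/q}+m_\alpha^{1/2}$, and $m_\alpha^{1/2}\le D_l^{1/2}\le n_l^{1/q}$ by (2). The supremum is a $1$-Lipschitz function of the Gaussians, so it exceeds its mean by $n_l^{1/q}$ with probability at most $e^{-n_l^{2/q}/2}$. There are boundedly many pairs $(l,\alpha)$. Divide by $n_l^{1/q}$.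

**Proof of (d), Step 1: a fixed $W$.** The purpose is to show that, for one $W$, only very few indices $i$ have a large $\Delta_i(W)$, with an exceptional probability small enough for a net argument. Fix $l,\alpha,\alpha'$ and $W$ with $\|W\|\le1$. Put $t=C_2Lm_{\alpha'}^{1/2}$ with a large absolute constant $C_2\ge8$, $b=n_l/D_l^3\ge D_l^3$ and $b_0=\lceil b/6\rceil$. Call $i\in J_l$ *bad* if $\Delta_i(W)>t$. We take $n_1$ so large that $L\ge1$. Suppose (a) holds and at least $b$ indices are bad. Then one of two cases occurs.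

*Case 1: at least $b/2$ indices $i$ have $|\langle WG_i^{\alpha'},G_i^\alpha\rangle-\delta_{\alpha\alpha'}\operatorname{tr}W|>t$.* The events
$$\big\{|\langle WG_i^{\alpha'},G_i^\alpha\rangle-\delta_{\alpha\alpha'}\operatorname{tr}W|>t,\ |G_i^{\alpha'}|\le2m_{\alpha'}^{1/2}\big\},\qquad i\in J_l,$$
are independent, and each has probability at most $2e^{-8L^2}$. If $\alpha=\alpha'$, use (F4) with $\|W\|_{HS}^2\le m_\alpha$ and $\|W\|\le1$: here $t^2/m_\alpha=C_2^2L^2$, and $t=C_2Lm_\alpha^{1/2}\ge C_2L^2$ for $n_1$ large, since $m_\alpha\ge n_1^3$; take $C_2$ large. If $\alpha\ne\alpha'$, condition on $G_i^{\alpha'}$; the form is then centered Gaussian of variance at most $4m_{\alpha'}$, so the probability is at most $2e^{-t^2/(8m_{\alpha'})}=2e^{-C_2^2L^2/8}\le2e^{-8L^2}$. At least $b_0$ of the events occur. A union over at most $e^{Lb_0}$ sets of $b_0$ indices bounds the probability of Case 1 by $e^{Lb_0}(2e^{-8L^2})^{b_0}$.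

*Case 2: there is a set $S$ of at least $b/2$ indices $i\in J_l$, each with a partner $j(i)\ne i$ of level $>h'$ such that $|\langle WG_{j(i)}^{\alpha'},G_i^\alpha\rangle|>t$.* We need to separate indices from partners to get independence. Consider the graph with edges $\{i,j(i)\}$, $i\in S$. Each edge of a subgraph on $v$ vertices can be charged to its endpoint $i$, so there are at most $v$ edges, and some vertex of the subgraph has degree at most $2$. Removing such vertices one by one and coloring in the reverse order shows that the graph is $3$-colorable. Hence there is $I\subset S$ with $|I|\ge b/6$ and $j(i)\notin I$ for all $i\in I$; passing to a subset, $|I|=b_0$. For fixed $I$, conditionally on all the $G_j^{\cdot}$ with $j\notin I$, the events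
$$\big\{\exists j\notin I\text{ of level}>h':\ |\langle WG_j^{\alpha'},G_i^\alpha\rangle|>t,\ |WG_j^{\alpha'}|\le2m_{\alpha'}^{1/2}\big\},\qquad i\in I,$$
are independent, each of probability at most $e^L\cdot2e^{-t^2/(8m_{\alpha'})}\le2e^{L-8L^2}\le2e^{-7L^2}$. A union over $I$ bounds the probability of Case 2 by $e^{Lb_0}(2e^{-7L^2})^{b_0}$.

Since $L+\log2\le3L^2$, the probability that (a) holds and $W$ has at least $b$ bad indices is at most $2e^{-4L^2b_0}\le2e^{-\frac23L^2b}$.

**Step 2: all $W$.** The purpose is to pass to every $W$ by a net. The space of operators $W$ has dimension $m_\alpha m_{\alpha'}\le D_l^2$, so by (F6) its unit ball has a $\frac1{5D_l}$-net with at most $(11D_l)^{D_l^2}\le e^{2LD_l^2}$ points for $n_1$ large (as $D_l\le n_l^{1/6}\le e^{L/6}$). Since $b\ge D_l^3$ and $2e^{2LD_l^2-\frac23L^2D_l^3}=o(1)$, with probability $1-o(1)$ (a) holds and every net element has fewer than $b$ bad indices. On (a), changing $W$ by at most $\frac1{5D_l}$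 in operator norm changes each $\Delta_i$ by at most
$$\frac{4m_\alpha^{1/2}m_{\alpha'}^{1/2}}{5D_l}+\frac{m_\alpha}{5D_l}\le1,$$
and always $\Delta_i\le4D_l+D_l=5D_l$. So for every $W$ the average of $\Delta_i(W)$ over $J_l$ is at most $t+1+5D_l\frac b{n_l}=t+1+\frac5{D_l^2}\le t+2\le(C_2+2)Lm_{\alpha'}^{1/2}$. There are boundedly many triples $(l,\alpha,\alpha')$. $\square$

From here on, **fix a realization** satisfying (a)–(d). In particular $|Q_j^\alpha|\le2$ and $|Q_j|\le2\sqrt r$.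

## 7. The space $X$, and the lower bound for $T_p(X)$

The norm below uses an infimal convolution. *Example:* on $\mathbb R^2$, for $1\le a\le2$, let $n(\zeta)=\min_{\zeta=\zeta'+\zeta''}(\|\zeta'\|_1+a\|\zeta''\|_\infty)$. Its unit ball is the convex hull of the two balls $\{\|\zeta\|_1\le1\}$ and $\{a\|\zeta\|_\infty\le1\}$, and its dual norm is $\max(\|\cdot\|_\infty,\|\cdot\|_1/a)$; so $n(1,0)=1$ and $n(1,1)=a$.

**Definition 3.** On $V=\mathbb R^{\mathbf J}$ put $Q(\zeta)=\sum_j\zeta_jQ_j\in\mathcal H$ and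
$$N(\zeta)=\max_{\omega\in\Omega}\Big|\sum_j\rho_j\zeta_js_j(\omega)+\Lambda\langle Q(\zeta),\Phi(\omega)\rangle\Big|,\qquad\mathcal E(\zeta)=\max\{\|\zeta\|_p,\ r^{-1/2}|Q(\zeta)|\},$$
$$N_0(\zeta)=\min_{\zeta=\zeta'+\zeta''}\big(\|\zeta'\|_1+I_0\,\mathcal E(\zeta'')\big),\qquad\|\zeta\|_X=\max\{N_0(\zeta),\ \kappa_0N(\zeta)\}.$$

The minimum is attained, since a continuous coercive function on a finite-dimensional space is minimized. $N$ is a seminorm and $N_0$ is a norm, so $\|\cdot\|_X$ is a norm. The seminorm $N$ is the sup-norm of the function $\sum\zeta_jf_j$ of Section 4. The role of $N_0$ is that a vector of norm $c$ splits into a combination of the $e_j$ with total weight at most $c$, for which the structure of the $Q_j$ is at hand, and a remainder of energy $\mathcal E\le c/I_0$. By Hölder ($\sum\rho_j^q=1$) and $|\Phi|=\sqrt r$,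
$$N(\zeta)\le\|\zeta\|_p+\Lambda\sqrt r\,|Q(\zeta)|\le H_0\,\mathcal E(\zeta).\tag{3}$$

**Proposition 1.** For $n_1$ large, $T_p(X)\ge\sqrt{2/\pi}\,RI_0$.

*Proof.* By (b), $N(e_j)\le\rho_1+2\Lambda r/n_1=o(1)$, so $\kappa_0N(e_j)\le1$ for $n_1$ large. Also $N_0(e_j)\le\|e_j\|_1=1$. Hence $\|e_j\|_X\le1$: the corrections came free of charge. Let $x_j=\mu_j^{1/p}e_j$; then $\sum\|x_j\|_X^p\le\sum\mu_j=1$. Evaluate $N$ at $\omega_j=\operatorname{sgn}g_j$ and use $\rho_j\mu_j^{1/p}=\mu_j$: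
$$\mathbb E\Big\|\sum g_jx_j\Big\|_X\ge\kappa_0\,\mathbb E\Big[\sum_j\mu_j|g_j|+\Lambda\sum_j\mu_j^{1/p}g_j\langle Q_j,\Phi(\omega)\rangle\Big]=\kappa_0\sqrt{2/\pi}.$$
The second sum has mean zero: for $j\in J_l$, $\langle Q_j,\Phi(\omega)\rangle$ depends only on the $g_i$ with $i\in J_{<l}$, hence is independent of $g_j$. $\square$

The rest of the proof of Theorem 1 establishes the following.

**Proposition 2.** For $n_1$ large (depending only on $p,R,I_0$), $I_p(X)\le112\,I_0$.

## 8. Sorting the coefficients of an arbitrary family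

Let $z_k\in V\setminus\{0\}$ ($k$ in a finite set), $c_k=\|z_k\|_X$, normalized by $\sum c_k^p=1$. Then $c_k\le1$ and $\sum c_k^2\le1$. Since $N_0(z_k)\le c_k$, we can write
$$z_k=y_k+w_k,\qquad y_k=c_k\lambda_k,\qquad\sum_i|\lambda_{ki}|\le1,\qquad\mathcal E(w_k)\le c_k/I_0.$$
We shall construct random signs $\eta_k$, and write $\Sigma_y=\sum\eta_ky_k$, $\Sigma_w=\sum\eta_kw_k$.

**Step 1: loads of coordinates.** This step measures how much of the family sits on each coordinate and discards harmless parts. Let $F_i=\sum_k(c_k|\lambda_{ki}|)^p$. Then $\sum_iF_i\le\sum_kc_k^p\sum_i|\lambda_{ki}|\le1$, and Hölder gives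
$$\sum_i\rho_iF_i^{1/p}\le1,\qquad\sum_{i\in J_l}\rho_iF_i^{1/p}\le K^{-1/q}\le\frac1R.\tag{4}$$
So one level alone contributes at most $1/R$; the danger is the sum over all levels. For $i\in J_l$, call $i$ *overloaded* if $F_i>\Gamma/n_l$. If $i$ is not overloaded, split the sum defining $F_i$ according to the pairs $(k,i)$:

* $|\lambda_{ki}|<\varepsilon$ (partial sum $F_i^<$);
* $|\lambda_{ki}|\ge\varepsilon$ and $c_k>\theta_l$ (partial sum $F_i^b$);
* $|\lambda_{ki}|\ge\varepsilon$ and $c_k\le\theta_l$ (*good pairs for level $l$*, partial sum $F_i^*$).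

For such $i$, $F_i^{1/p}\le(F_i^<)^{1/p}+(F_i^b)^{1/p}+(F_i^*)^{1/p}$. The first two parts and the overloaded coordinates are small:

* $\sum_i\rho_i(F_i^<)^{1/p}\le(\sum_iF_i^<)^{1/p}\le\big(\varepsilon^{p-1}\sum_kc_k^p\sum_i|\lambda_{ki}|\big)^{1/p}\le\varepsilon^{1/q}=\frac1R$.
* For overloaded $i$ write $F_i^{1/p}=F_iF_i^{-1/q}$. As $\rho_l n_l^{1/q}\le1$, their contribution to $\sum\rho_iF_i^{1/p}$ is at most $\sum_l\rho_l(\Gamma/n_l)^{-1/q}\sum_{i\in J_l}F_i\le\Gamma^{-1/q}=\frac1R$.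
* At most $\theta_l^{-p}=n_l^{1/2}$ indices $k$ have $c_k>\theta_l$, and each has at most $\varepsilon^{-1}$ coordinates with $|\lambda_{ki}|\ge\varepsilon$. So at most $\varepsilon^{-1}n_l^{1/2}$ of the $F_i^b$, $i\in J_l$, are nonzero, and Hölder gives $\rho_l\sum_{i\in J_l}(F_i^b)^{1/p}\le\rho_l(\varepsilon^{-1}n_l^{1/2})^{1/q}\le\varepsilon^{-1/q}n_l^{-1/(2q)}=o(1)$.

**Step 2: the highest rich level.** This step finds the level whose vectors will do the correcting. Let $o_l^*=\sum\rho_i(F_i^*)^{1/p}$ over non-overloaded $i\in J_l$, and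
$$l^*=\max\big(\{1\}\cup\{l\ge2:o_l^*\ge\varepsilon_0\}\big).$$
Levels $\ge l^*$ need no correction. Indeed, bound level $l^*$ by (4); on the higher levels, bound the overloaded and the $F^<$ parts by $\frac1R$ each, the $F^*$ parts by $K\varepsilon_0=\frac1R$, and the $F^b$ parts by $o(1)$:
$$\sum_{\mathrm{level}(i)\ge l^*}\rho_iF_i^{1/p}\le\frac4R+o(1).\tag{5}$$

**Step 3: the correcting vectors.** If $l^*=1$ put $\mathcal C=\emptyset$. If $l:=l^*\ge2$, let $\mathcal C$ be the set of $k$ having a good pair $(k,i)$ for level $l$ (so $i\in J_l$ is not overloaded). For $k\in\mathcal C$ fix one such $i=i(k)$, let $\sigma_k=\operatorname{sgn}\lambda_{k,i(k)}$, and put $s=\sum_{k\in\mathcal C}c_k^p$. Then $\sum_{i\in J_l}F_i^*\le\sum_{k\in\mathcal C}c_k^p\sum_i|\lambda_{ki}|^p\le s$, and by Hölder $\varepsilon_0\le o_l^*\le(\sum_{i\in J_l}F_i^*)^{1/p}\le s^{1/p}$, so $s\ge s_0$. Moreover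
$$\varpi_i:=\sum_{k\in\mathcal C,\,i(k)=i}c_k^p\le\varepsilon^{-p}\frac\Gamma{n_l},\qquad\tau:=\Lambda\sum_{k\in\mathcal C}c_k^p|\lambda_{k,i(k)}|\ge\Lambda\varepsilon s_0,\qquad c_k\le\theta_l\ (k\in\mathcal C).\tag{6}$$
For the first: if $\varpi_i\ne0$, then $i$ is not overloaded, and $|\lambda_{ki}|\ge\varepsilon$ for the $k$ in the sum, so $\varpi_i\le\varepsilon^{-p}F_i\le\varepsilon^{-p}\Gamma/n_l$. The mass of $\mathcal C$ is thus bounded below and spread almost evenly over $J_l$, as in the toy computation of Section 4.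

## 9. Uniform signs outside $\mathcal C$, and a tensor with small covariance

Let $(\eta_k)_{k\notin\mathcal C}$ be independent uniform signs.

**Step 4: the function to be cancelled.** For $h<l^*$ and $k\notin\mathcal C$ let $v_k^h\in\mathbb R^{J_h}$ have coordinates $v_{ki}^h=c_k\lambda_{ki}$ if $|\lambda_{ki}|\ge\varepsilon$ and $F_i\le\Gamma/n_h$, and $v_{ki}^h=0$ otherwise. Put
$$x_k(\omega)=\eta_k\rho_h\sum_{i\in J_h}v_{ki}^hs_i(\omega),\qquad U_h=\sum_{k\notin\mathcal C}x_k.$$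
Now $\|U_h\|_\infty=\rho_h\sum_{i\in J_h}|\sum_k\eta_kv_{ki}^h|$ and $\mathbb E|\sum_k\eta_kv_{ki}^h|\le(\sum_k(v_{ki}^h)^2)^{1/2}\le F_i^{1/p}$, so (4) gives
$$\mathbb E\sum_{h<l^*}\|U_h\|_\infty\le1.\tag{7}$$
We need $1/R$ in place of $1$; hence the correction. For $\alpha=(h,d)$ with $h<l^*$ define in $\mathcal H_\alpha$
$$\Theta_\alpha=\kappa_d\,\rho_h^d\,n_h^{d/2}\sum_{k_1,\dots,k_d\notin\mathcal C\text{ distinct}}\eta_{k_1}\cdots\eta_{k_d}\,v_{k_1}^h\otimes\cdots\otimes v_{k_d}^h,\qquad\tilde\Theta_\alpha=m_\alpha^{1/2}\Theta_\alpha.$$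

**Step 5: covariance.** This is the estimate announced in Section 4: for $\varphi\in\mathcal H_\alpha$,
$$\mathbb E\langle\tilde\Theta_\alpha,\varphi\rangle^2\le B^2|\varphi|^2.\tag{8}$$
Put $a_{k_1\dots k_d}=\langle v_{k_1}^h\otimes\cdots\otimes v_{k_d}^h,\varphi\rangle$. Group the terms by the set $\{k_1,\dots,k_d\}$. Sign products for distinct sets are orthogonal, and Cauchy–Schwarz over the $d!$ orderings gives
$$\mathbb E\Big(\sum_{\text{distinct}}\eta_{k_1}\cdots\eta_{k_d}a_{k_1\dots k_d}\Big)^2\le d!\sum a_{k_1\dots k_d}^2\le d!\,\|\mathcal V\|^{2d}|\varphi|^2,$$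
where $\mathcal V$ is the matrix with rows $v_k^h$, since the full array $(a_{k_1\dots k_d})$ is $\mathcal V^{\otimes d}\varphi$. The norm of the symmetric matrix $\mathcal V^T\mathcal V$ is at most its largest absolute row sum. As $|v_{ki}^h|\ge\varepsilon c_k$ whenever $v_{ki}^h\ne0$, and $\sum_{i'}|v_{ki'}^h|\le c_k$,
$$\|\mathcal V^T\mathcal V\|\le\max_i\sum_k|v_{ki}^h|\sum_{i'}|v_{ki'}^h|\le\max_i\sum_k|v_{ki}^h|c_k\le\varepsilon^{-1}\max_i\sum_k|v_{ki}^h|^2\le\varepsilon^{-1}(\Gamma/n_h)^{2/p}.$$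
The last inequality uses $\sum_k|v_{ki}^h|^2\le F_i^{2/p}$ and the restriction to $i$ that are not overloaded. Since $\rho_h^2\le n_h^{-2/q}$ and $d-\frac{2d}q-\frac{2d}p=-d$,
$$\mathbb E\langle\Theta_\alpha,\varphi\rangle^2\le d!\,\kappa_d^2(\Gamma^{2/p}/\varepsilon)^dn_h^{-d}|\varphi|^2\le\frac{B^2}{m_\alpha}|\varphi|^2,$$
which is (8). Applying (8) to the vectors $T^*u$, with $u$ in an orthonormal basis, gives
$$\mathbb E|T\tilde\Theta_\alpha|^2\le B^2\|T\|_{HS}^2\tag{9}$$
for every linear $T$ on $\mathcal H_\alpha$ that does not depend on the signs.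

**Step 6: the tensor represents $P(U_h)$.** This step shows that cancelling $\Theta$ amounts to cancelling $U_h$. Let $\Theta_h(\omega)=\sum_d\langle\Theta_{(h,d)},\Phi_{(h,d)}(\omega)\rangle$. The factors $n_h^{d/2}$ and $n_h^{-d/2}$ cancel, and each tensor product evaluates to a product, so
$$\Theta_h(\omega)=\sum_d\kappa_d\sum_{\text{distinct}}x_{k_1}(\omega)\cdots x_{k_d}(\omega)=\sum_d\kappa_d\,d!\,e_d\big((x_k(\omega))_k\big).$$
Use (F8). Here $Z_1=U_h(\omega)$. Since $|x_k|\le\rho_hc_k\le1$, for $m\ge2$ we have $|Z_m|\le\sum x_k^2\le\rho_h^2\sum c_k^2\le\rho_1^2\le1$. The identity permutation contributes $U_h^d$. Each other permutation has a cycle of length at least $2$ and contributes at most $A^d\rho_1^2$ if $\|U_h\|_\infty\le A$. So $|\Theta_h-P(U_h)|\le\sum_d|\kappa_d|\,d!\,A^d\rho_1^2=o(1)$, and by (1)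
$$\|U_h-\Theta_h\|_\infty\le\frac1{KR}+o(1)\qquad\text{when }\|U_h\|_\infty\le A.\tag{10}$$

## 10. Biased signs on $\mathcal C$

In this section $l=l^*\ge2$. We look for biases $\beta_k$, $k\in\mathcal C$, such that $\Lambda Q(\sum_{\mathcal C}\beta_ky_k)$ has components close to $-\Theta_{\alpha'}$ for $h'<l$.

**Step 7: the correction operator is nearly $\tau\,\mathrm{Id}$.** For $\alpha=(h,d)$ with $h<l$ and every $\alpha'=(h',d')$ let $\mathcal A^{\alpha'\alpha}:\mathcal H_\alpha\to\mathcal H_{\alpha'}$,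
$$\mathcal A^{\alpha'\alpha}\psi=\Lambda\sum_{k\in\mathcal C}\sigma_kc_k^p\,\langle G_{i(k)}^\alpha,\psi\rangle\sum_{j:\,\mathrm{level}(j)>h'}\lambda_{kj}G_j^{\alpha'}.$$
In the toy case of Section 4 this is $\Lambda$ times the empirical covariance. For $h'<l$ put $\mathcal Y^{\alpha'\alpha}=\mathcal A^{\alpha'\alpha}-\tau\delta_{\alpha\alpha'}\mathrm{Id}$. For $W:\mathcal H_{\alpha'}\to\mathcal H_\alpha$ with $\|W\|\le1$, separate $j=i(k)$, which has level $l>h'$:
$$\operatorname{tr}W\mathcal Y^{\alpha'\alpha}=\Lambda\sum_{k\in\mathcal C}c_k^p\Big[|\lambda_{k,i(k)}|\big(\langle WG_{i(k)}^{\alpha'},G_{i(k)}^\alpha\rangle-\delta_{\alpha\alpha'}\operatorname{tr}W\big)+\sigma_k\sum_{j\ne i(k)}\lambda_{kj}\langle WG_j^{\alpha'},G_{i(k)}^\alpha\rangle\Big].$$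
As $\sum_j|\lambda_{kj}|\le1$, each bracket is at most $\Delta_{i(k)}(W)$ in absolute value. By trace duality (F7), (6) and Lemma 1(d),
$$\|\mathcal Y^{\alpha'\alpha}\|_{S_1}\le\sup_W\Lambda\sum_{i\in J_l}\varpi_i\Delta_i(W)\le\Lambda a_0Lm_{\alpha'}^{1/2},\qquad a_0:=C_1\varepsilon^{-p}\Gamma.\tag{11}$$

**Step 8: removing the few bad directions.** A trace norm bound allows a few large singular values; we project them away. Let $\Pi_\alpha$ be the orthogonal projection of $\mathcal H_\alpha$ onto the complement of all right singular vectors of the $\mathcal Y^{\alpha'\alpha}$ ($h'<l$) with singular value greater than $\Lambda a_0Lm_{\alpha'}^{1/2}/(\gamma m_\alpha)$. By (11), each $\alpha'$ contributes at most $\gamma m_\alpha$ such vectors. The squares of the remaining singular values of $\mathcal Y^{\alpha'\alpha}$ sum to at most the threshold times the trace norm. Hence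
$$\operatorname{rank}(1-\Pi_\alpha)\le r\gamma m_\alpha,\qquad\|\mathcal Y^{\alpha'\alpha}\Pi_\alpha\|_{HS}^2\le\frac{\Lambda^2a_0^2L^2m_{\alpha'}}{\gamma m_\alpha}.\tag{12}$$
(For the second: $\Pi_\alpha=E\Pi_\alpha$, where $E$ projects onto the complement of the large right singular vectors of this one operator, and $\|\mathcal Y^{\alpha'\alpha}E\Pi_\alpha\|_{HS}\le\|\mathcal Y^{\alpha'\alpha}E\|_{HS}$.) The projection $\Pi_\alpha$ does not depend on the signs. Define
$$\psi^\alpha=-\tau^{-1}\Pi_\alpha\tilde\Theta_\alpha,\qquad\beta_k=\sigma_kc_k^{p-1}\sum_{\alpha=(h,d):\,h<l}\langle G_{i(k)}^\alpha,\psi^\alpha\rangle\quad(k\in\mathcal C).$$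

**Step 9: the side effects of the biases are small.** For all reals $(x_k)_{k\in\mathcal C}$,
$$\Big(\mathbb E\Big|\sum_{\mathcal C}\beta_kx_k\Big|^2\Big)^{1/2}\le\frac1R\Big(\sum_{\mathcal C}|x_k|^p\Big)^{1/p}.\tag{13}$$
Indeed $\sum\beta_kx_k=\sum_\alpha\langle\psi^\alpha,v^\alpha\rangle$ with $v^\alpha=\sum_k\sigma_kc_k^{p-1}x_kG_{i(k)}^\alpha$. By Hölder and $(p-1)q=p$, then (6) and Lemma 1(c),
$$|v^\alpha|\le\|x\|_p\sup_{|\varphi|\le1}\Big(\sum_{i\in J_l}\varpi_i|\langle G_i^\alpha,\varphi\rangle|^q\Big)^{1/q}\le\|x\|_p(\varepsilon^{-p}\Gamma)^{1/q}C_q.$$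
By (8), $(\mathbb E\langle\psi^\alpha,v^\alpha\rangle^2)^{1/2}=\tau^{-1}(\mathbb E\langle\tilde\Theta_\alpha,\Pi_\alpha v^\alpha\rangle^2)^{1/2}\le B|v^\alpha|/\tau$. Summing over at most $r$ values of $\alpha$ and using $\tau\ge\Lambda\varepsilon s_0$ gives the constant $D_0/\Lambda=\frac1R$.

**Step 10: the biases are at most $1$.** Let $\mathcal G=\{|\tilde\Theta_\alpha|\le t_0Bm_\alpha^{1/2}\ \text{for all }\alpha=(h,d)\text{ with }h<l\}$. By (9) with $T=\mathrm{Id}$, $\mathbb E|\tilde\Theta_\alpha|^2\le B^2m_\alpha$, so by Chebyshev $\mathcal G$ fails with probability at most $r/t_0^2=\frac1{100}$. On $\mathcal G$, by Lemma 1(a) and $m_\alpha\le D_l$, we have $|\beta_k|\le c_k^{p-1}\,2rt_0BD_l/\tau$. As $c_k\le\theta_l$, (2) gives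
$$|\beta_k|\le\theta_l^{p-1}\frac{2rt_0BD_l}\tau\le\frac{2rt_0B}{\tau D_l}=o(1),\qquad\sum_{\mathcal C}|\beta_k|c_k\le\frac{2rt_0BD_l}\tau\quad\text{on }\mathcal G,\tag{14}$$
where $\tau\ge\Lambda\varepsilon s_0$, a fixed constant, and $\sum_{\mathcal C}c_k^p\le1$ were used.

**Step 11: the biases hit the target.** Since $\beta_kc_k=\sigma_kc_k^p\sum_\alpha\langle G_{i(k)}^\alpha,\psi^\alpha\rangle$, the vector $\Lambda Q(\sum_{\mathcal C}\beta_ky_k)$ has $\alpha'$-component $m_{\alpha'}^{-1/2}\sum_\alpha\mathcal A^{\alpha'\alpha}\psi^\alpha$. For $h'<l$ this equals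
$$m_{\alpha'}^{-1/2}\Big[\tau\psi^{\alpha'}+\sum_\alpha\mathcal Y^{\alpha'\alpha}\psi^\alpha\Big]=-\Theta_{\alpha'}+e_{\alpha'},\qquad e_{\alpha'}=m_{\alpha'}^{-1/2}\Big[(1-\Pi_{\alpha'})\tilde\Theta_{\alpha'}+\sum_\alpha\mathcal Y^{\alpha'\alpha}\psi^\alpha\Big].\tag{15}$$
By (9) and (12), using $|u+v|^2\le2|u|^2+2|v|^2$ and Cauchy–Schwarz over at most $r$ values of $\alpha$,
$$\mathbb E|e_{\alpha'}|^2\le2B^2r\gamma+\frac{2r}{m_{\alpha'}}\sum_\alpha\frac{B^2}{\tau^2}\cdot\frac{\Lambda^2a_0^2L^2m_{\alpha'}}{\gamma m_\alpha}\le2B^2r\gamma+\frac{2r^2B^2a_0^2L^2}{(\varepsilon s_0)^2\gamma n_1^3}=2B^2r\gamma+o(1).$$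
The last step uses $L=O(\log n_1)$. Therefore
$$\sum_{\alpha'}\mathbb E|e_{\alpha'}|\le(2B^2r^3\gamma)^{1/2}+o(1)=\frac1R+o(1).\tag{16}$$

**Step 12: the signs.** Replace $\beta_k$ by $\beta_k\mathbf 1_{\mathcal G}$. Then (13) still holds, $|\beta_k|\le1$ for $n_1$ large, and (15) describes $\Lambda Q(\sum_{\mathcal C}\beta_ky_k)$ on $\mathcal G$. Given $(\eta_k)_{k\notin\mathcal C}$, let $(\eta_k)_{k\in\mathcal C}$ be conditionally independent $\pm1$ variables with means $\beta_k$. Put $\xi_k=\eta_k$ for $k\notin\mathcal C$ and $\xi_k=\eta_k-\beta_k$ for $k\in\mathcal C$. (If $l^*=1$, then $\mathcal C=\emptyset$, all $\xi_k=\eta_k$, and $\mathcal G$ is the whole space.)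

The $\xi_k$ with $k\in\mathcal C$ are conditionally independent and centered, so the $\xi_k$ are orthogonal, with $\mathbb E\xi_k^2\le1$. By (F2), applied conditionally for $k\in\mathcal C$ and then for $k\notin\mathcal C$,
$$\mathbb Ee^{\sum\xi_ka_k}\le e^{\sum a_k^2/2}\qquad\text{for fixed reals }a_k.\tag{17}$$
Since $(\sum x_k^2)^{1/2}\le(\sum|x_k|^p)^{1/p}$, (13) gives
$$\Big(\mathbb E\Big|\sum_k\eta_kx_k\Big|^2\Big)^{1/2}\le2\Big(\sum_k|x_k|^p\Big)^{1/p}\qquad\text{for all }(x_k).\tag{18}$$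

## 11. The norm of the signed sum

**Step 13: the energy $\mathcal E$.** This step controls $N_0$, and it controls $\Sigma_w$ completely. By (18) coordinatewise, $\mathbb E\|\Sigma_y\|_p^p\le2^p\sum_k\|y_k\|_p^p\le2^p$ and $\mathbb E\|\Sigma_w\|_p^p\le(2/I_0)^p$. For $h_k\in\mathcal H$ with coordinates $h_{ku}$ in an orthonormal basis, (18) and Minkowski's inequality in $\ell_{2/p}$ give
$$\mathbb E\Big|\sum_k\eta_kh_k\Big|^2\le4\sum_u\Big(\sum_k|h_{ku}|^p\Big)^{2/p}\le4\Big(\sum_k|h_k|^p\Big)^{2/p}.$$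
As $|Q(y_k)|\le c_k\max_j|Q_j|\le2\sqrt r\,c_k$ and $|Q(w_k)|\le\sqrt r\,c_k/I_0$, we get $\mathbb E\,r^{-1/2}|Q(\Sigma_y)|\le4$ and $\mathbb E\,r^{-1/2}|Q(\Sigma_w)|\le2/I_0$.

**Step 14: the seminorm $N(\Sigma_y)$.** This is where the cancellation happens. Write $\Sigma_y=\sum_k\xi_ky_k+\sum_{\mathcal C}\beta_ky_k$. The function of $\omega$ defining $N(\Sigma_y)$ is the sum of the following six items; we bound expectations of sup-norms unless stated otherwise.

1. $\sum_i\rho_is_i\sum_k\xi_kc_k\lambda_{ki}$ over levels $\ge l^*$. By orthogonality and (5), it is at most $\sum\rho_i(\sum_kc_k^2\lambda_{ki}^2)^{1/2}\le\sum_{\mathrm{level}(i)\ge l^*}\rho_iF_i^{1/p}\le\frac4R+o(1)$.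
2. $\sum_i\rho_is_i\sum_{\mathcal C}\beta_kc_k\lambda_{ki}$ over all levels. By (13) and (4), it is at most $\frac1R\sum_i\rho_iF_i^{1/p}\le\frac1R$.
3. $\sum_i\rho_is_i\sum_{\mathcal C}\xi_kc_k\lambda_{ki}$ over levels $<l^*$. As $\rho_i,|\lambda_{ki}|\le1$ and $\sum_{\mathcal C}c_k^2\le\theta_{l^*}^{2-p}\sum c_k^p\le\theta_{l^*}^{2-p}$, it is at most $|J_{<l^*}|\,\theta_{l^*}^{1-p/2}=o(1)$ by (2).
4. $\sum_i\rho_is_i\sum_{k\notin\mathcal C}\eta_kc_k\lambda_{ki}$ over levels $<l^*$. This equals $\sum_{h<l^*}U_h$ plus a remainder coming from overloaded $i$ and from pairs with $|\lambda_{ki}|<\varepsilon$, $i$ not overloaded. By Step 1 the remainder has expected norm at most $\frac2R$.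
5. $\Lambda\langle Q(\sum\xi_ky_k),\Phi\rangle=\sum_\alpha\sum_k\xi_kf_k^\alpha$, where $f_k^\alpha=\Lambda c_k\sum_j\lambda_{kj}\langle Q_j^\alpha,\Phi_\alpha\rangle$ depends only on $\omega_h$, and $|f_k^\alpha|\le2\Lambda c_k/n_h$ by Lemma 1(b). By (17) and $\sum c_k^2\le1$, for each $\omega_h$ both signs of $\sum_k\xi_kf_k^\alpha$ are subgaussian with $\sigma=2\Lambda/n_h$. By (F3) for $2\cdot2^{n_h}$ variables, the item is at most $\sum_{\alpha=(h,d)}\frac{2\Lambda}{n_h}\sqrt{2(n_h+1)\log2}=o(1)$.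
6. $\Lambda\langle Q(\sum_{\mathcal C}\beta_ky_k),\Phi\rangle$ on $\mathcal G$. The components with $h'\ge l^*$ contribute at most $r\Lambda\frac2{n_{l^*}}\sum_{\mathcal C}|\beta_k|c_k\le r\Lambda\frac2{n_{l^*}}\cdot\frac{2rt_0BD_{l^*}}\tau=o(1)$, by Lemma 1(b), (14) and (2). The others give $-\sum_{h<l^*}\Theta_h$ plus an error of at most $\sum_{\alpha'}|e_{\alpha'}|$ (as $|\Phi_{\alpha'}|=1$), of expectation at most $\frac1R+o(1)$ by (16).

If $l^*=1$, only items 1 and 5 occur. The functions $U_h$ of item 4 meet $-\Theta_h$ of item 6. On $\mathcal G\cap\{\|U_h\|_\infty\le A\ \text{for all }h<l^*\}$, (10) summed over fewer than $K$ levels gives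
$$N(\Sigma_y)\le\frac1R+o(1)+\mathrm{Err},\qquad\mathrm{Err}\ge0,\qquad\mathbb E\,\mathrm{Err}\le\frac{4+1+2+1}R+o(1)\le\frac9R .$$

**Step 15: one choice of signs for everything.** By Step 10, (7) and Markov (with $A=100$), the event $\mathcal G\cap\{\|U_h\|_\infty\le A\ \forall h<l^*\}$ fails with probability at most $\frac2{100}$. By Markov, each of
$$\|\Sigma_y\|_p\le20,\qquad r^{-1/2}|Q(\Sigma_y)|\le40,\qquad\|\Sigma_w\|_p\le\tfrac{20}{I_0},\qquad r^{-1/2}|Q(\Sigma_w)|\le\tfrac{20}{I_0},\qquad\mathrm{Err}\le\tfrac{90}R$$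
fails with probability at most $\frac1{10}$ (for the two $\ell_p$ norms, use $p$-th moments and $10^{-p}\le\frac1{10}$). Since $\frac2{100}+\frac5{10}<1$, some choice of signs satisfies everything. For it, $\mathcal E(\Sigma_y)\le40$, $\mathcal E(\Sigma_w)\le20/I_0$, $N(\Sigma_y)\le92/R$ for $n_1$ large, and by (3) $N(\Sigma_w)\le20H_0/I_0\le20/R$. With $\Sigma=\Sigma_y+\Sigma_w=\sum\eta_kz_k$,
$$N_0(\Sigma)\le I_0\,\mathcal E(\Sigma)\le40I_0+20\le60I_0,\qquad\kappa_0N(\Sigma)\le RI_0\cdot\frac{112}R=112I_0 .$$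
By homogeneity, $\min_\eta\|\sum\eta_kz_k\|_X\le112\,I_0(\sum\|z_k\|_X^p)^{1/p}$ for all finite families. Every $o(1)$ was uniform in the family, so $n_1$ depends only on $p,R,I_0$. This proves Proposition 2.

With Proposition 1, $T_p(X)\ge\sqrt{2/\pi}\,RI_0\ge\frac{\sqrt{2/\pi}}{112}\,R\,I_p(X)$. As $R$ is arbitrary, no constant $C'(p)$ exists. This proves the first two assertions of Theorem 1.

## 12. The logarithmic factor in Theorem 1

In the construction $I_0\ge RH_0$ was arbitrary, so we only have to bound $H_0$ in terms of $R$. Let $C_p$ denote constants depending only on $p$, possibly different at each occurrence. As $K\le2R^q$, we have $M\le C_pR^{2q+2}$. From $\kappa_{2j+1}=(-1)^{j+1}\binom MjA^{-2j}$ we get $|\kappa_d|\le2^M$. Also $d\le2M+1$ and $\Gamma^2/\varepsilon=R^{3q}$. Hence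
$$\log B\le\max_d\Big(\tfrac12d\log d+M+\tfrac d2\cdot3q\log R\Big)\le C_pM\log(MR)\le C_pR^{2q+2}\log R .$$
All other factors in $H_0=1+\Lambda r$ are bounded by powers of $R$ and constants depending on $p$: $(\varepsilon^{-p}\Gamma)^{1/q}=R^{p+1}$, $(\varepsilon s_0)^{-1}=R^q(RK)^p$, and $r\le KM$. Hence $\log(112RH_0)\le C_p'R^{2q+3}$ for a suitable $C_p'$.

Given $t$ large, take $R=\lfloor(\log t/C_p')^{1/(2q+3)}\rfloor\ge2$ and $I_0=t/112$. Then $112RH_0\le t$, that is, $I_0\ge RH_0$, so the construction applies. It gives $I_p(X)\le t$ and $T_p(X)\ge\frac{\sqrt{2/\pi}}{112}Rt\ge c_p\,t(\log t)^{1/(2q+3)}$. This completes the proof of Theorem 1. $\blacksquare$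

## 13. Vectors of comparable norm: proof of Theorem 2

This section is independent of Sections 4–12, and its notation starts afresh. Let $I=I_p(X)<\infty$, $X\ne\{0\}$ (so $I\ge1$), and $\|x_i\|\le1$ for $i\le n$. For $u\in\mathbb R^n$ put
$$N(u)=\frac{\|\sum u_ix_i\|}{In^{1/p}},\qquad\|u\|_{(t)}=\Big(\frac1n\sum|u_i|^t\Big)^{1/t},$$
which is nondecreasing in $t$. The definition of $I$ and the triangle inequality say:
$$\text{for every }u\text{ there are signs }\eta\text{ with }N(\eta u)\le\|u\|_{(p)};\qquad N(u)\le n^{1/q}\|u\|_{(1)}\le n^{1/q}\|u\|_{(2)}.\tag{19}$$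
Here $\eta u=(\eta_iu_i)$. We must show $\mathbb EN(g)\le C(p)$ for $g=(g_1,\dots,g_n)$. Again $C_p$ may change at each occurrence.

**Step A: halving.** Good signs let us replace a vector by one of small support at little cost. *For $v\in\mathbb R^n$ and an integer $s\ge0$ there is $S\subset[n]$ with $|S|\le2^{1-s}n$ and $N(v-2^sv1_S)\le C_p2^{s/q}\|v\|_{(p)}$.*

If $v=0$ take $S=\emptyset$. Otherwise let $\pi_i=\frac1n+|v_i|^p/\sum_j|v_j|^p$ (total mass $2$) and $S_0=[n]$. Given $S_t$, apply (19) to $2^tv1_{S_t}$. Replacing $\eta$ by $-\eta$ if necessary, $S_{t+1}=\{i\in S_t:\eta_i=1\}$ has $\pi(S_{t+1})\le\frac12\pi(S_t)$. So $\pi(S_t)\le2^{1-t}$, whence $|S_t|\le2^{1-t}n$ and $\|v1_{S_t}\|_{(p)}^p\le2^{1-t}\|v\|_{(p)}^p$. Now $2^tv1_{S_t}-2^{t+1}v1_{S_{t+1}}=-2^t\eta v1_{S_t}$, as one checks on $S_{t+1}$ and on $S_t\setminus S_{t+1}$. So its $N$-value is at most $2^t2^{(1-t)/p}\|v\|_{(p)}=2^{1/p}2^{t/q}\|v\|_{(p)}$. Sum over $t<s$ and take $S=S_s$.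

**Step B: truncated seminorms.** These interpolate between an easy seminorm and $N$. For $\rho\ge1$ let
$$N_\rho(u)=\min_v\big[N(u-v)+\rho\|v\|_{(2)}\big],\qquad E_\rho=\mathbb EN_\rho(g).$$
The minimum is attained by coercivity, and $N_\rho$ is a seminorm. We record:

* $N_\rho\le N$ and $N_\rho\le\rho\|\cdot\|_{(2)}=\rho n^{-1/2}|\cdot|$, so $N_\rho$ is $\rho n^{-1/2}$-Lipschitz and $E_\rho\le\rho$;
* $N_{2\rho}\le2N_\rho$;
* $N_\rho=N$ for $\rho\ge n^{1/q}$, since $N(u)\le N(u-v)+n^{1/q}\|v\|_{(2)}$ by (19).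

For finite $\mathcal N\subset\mathbb R^n$,
$$\mathbb E\min_{z\in\mathcal N}N_\rho(g-z)\ge E_\rho-\rho\sqrt{2\log|\mathcal N|/n}.\tag{20}$$
Indeed $N_\rho(g-z)$ and $N_\rho(g+z)$ have the same law, so $\mathbb EN_\rho(g-z)\ge\mathbb EN_\rho(g)=E_\rho$ by convexity. By (F1) the variables $\mathbb EN_\rho(g-z)-N_\rho(g-z)$ are subgaussian with $\sigma=\rho n^{-1/2}$, and (F3) applies.

The plan is to bound $E_{2\rho}$ by $E_\rho$ times a factor close to $1$. Shifts by a small set $\mathcal N$ do not lower the average much, by (20); but after a shift by a suitable sparse vector, $N_{2\rho}$ is hardly larger than $N_\rho(g)$, by halving.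

**Step C: the set of shifts.** Let $\rho=2^m$, $m\ge1$, $\rho<n^{1/q}$, and $s=\lceil\frac{q+2}2\log_2\rho\rceil\ge1$, so $\rho^{(q+2)/2}\le2^s\le2\rho^{(q+2)/2}$. Let $r_0=2^s(E_\rho+1)/\rho$. Let $\mathcal N$ be the union, over all $S\subset[n]$ with $|S|\le2^{1-s}n$, of $\|\cdot\|_{(2)}$-nets of mesh $\rho^{-2}$, each containing $0$ and of cardinality at most $(1+2r_0\rho^2)^{|S|}$, of the balls $\{z:\operatorname{supp}z\subset S,\ \|z\|_{(2)}\le r_0\}$; these exist by (F6). Put $a=2^{1-s}n\le n$. If $a\ge1$, the number of sets $S$ is at most $(en/a)^a$, because with $x=a/n\le1$ we have $\sum_{j\le a}\binom nj\le x^{-a}(1+x)^n\le x^{-a}e^{xn}$. As $en/a=e2^{s-1}$ and $2r_0\rho^2=2^{s+1}\rho(E_\rho+1)$,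
$$\log|\mathcal N|\le2^{1-s}n\big[s+1+\log(1+2^{s+1}\rho(E_\rho+1))\big]\le C_p2^{-s}n(1+\log\rho),\tag{21}$$
using $E_\rho\le\rho$. If $a<1$, then $\mathcal N=\{0\}$ and $\log|\mathcal N|=0$.

**Step D: the typical event $\{N_\rho(g)\le E_\rho+1\}$.** Let $v$ be a minimizer for $N_\rho(g)$, so $\|v\|_{(p)}\le\|v\|_{(2)}\le N_\rho(g)/\rho$. Let $S$ be given by halving and $z=2^sv1_S$. Then $\|z\|_{(2)}\le2^s\|v\|_{(2)}\le r_0$, so there is $z'\in\mathcal N$ with $\|z-z'\|_{(2)}\le\rho^{-2}$. From $g-z'=(g-z)+(z-z')$,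
$$N_{2\rho}(g-z')\le N(g-v)+N(v-z)+2\rho\cdot\rho^{-2}\le N_\rho(g)\Big(1+C_p\frac{2^{s/q}}\rho\Big)+\frac2\rho.$$

**Step E: the exceptional event.** Here use $0\in\mathcal N$ and $N_{2\rho}(g)\le2N_\rho(g)$. By (F1), $\mathbb P(N_\rho(g)>E_\rho+u)\le e^{-u^2n/(2\rho^2)}$. Also $n>\rho^q$, so $n/\rho^2>\rho^{q-2}$. Hence
$$\mathbb E\big[N_\rho(g)1_{N_\rho(g)>E_\rho+1}\big]\le(E_\rho+1)e^{-n/(2\rho^2)}+\int_1^\infty ue^{-u^2n/(2\rho^2)}\,du\le\Big(\frac{2\rho^2}n+\frac{\rho^2}n\Big)(E_\rho+1)\le3(E_\rho+1)\rho^{-(q-2)},$$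
where we inserted the factor $u\ge1$ in the integral and used $e^{-x}\le1/x$.

**Step F: the recursion.** Steps D and E bound $\mathbb E\min_{z\in\mathcal N}N_{2\rho}(g-z)$ from above. Combining with (20) for $2\rho$ and (21),
$$E_{2\rho}\le E_\rho\Big(1+C_p\frac{2^{s/q}}\rho\Big)+\frac2\rho+6(E_\rho+1)\rho^{-(q-2)}+C_p\,\rho\,2^{-s/2}(1+\log\rho)^{1/2}.$$
By the choice of $s$, $2^{s/q}/\rho\le2^{1/q}\rho^{-(q-2)/(2q)}$ and $\rho2^{-s/2}\le\rho^{-(q-2)/4}$. With $\kappa=\frac{q-2}{8q}>0$, each of $\rho^{-(q-2)/(2q)}$, $\rho^{-1}$, $\rho^{-(q-2)}$ and $\rho^{-(q-2)/4}(1+\log\rho)^{1/2}$ is at most $C_p\rho^{-\kappa}$, so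
$$E_{2\rho}+1\le(E_\rho+1)(1+C_p\,\rho^{-\kappa}).$$
Start from $E_2\le2$ and iterate over $\rho=2,4,8,\dots$ until $\rho\ge n^{1/q}$, where $E_\rho=\mathbb EN(g)$. Since $\prod_m(1+C_p2^{-\kappa m})<\infty$, we get $\mathbb EN(g)\le C(p)$, which is the first claim of Theorem 2.

**Step G: arbitrary norms.** By homogeneity let $\sum\|x_i\|^p=1$. Vectors with $\|x_i\|\le1/n$ contribute at most $1\le I$ to the average. The others split into at most $1+\log_2n$ classes $\{2^{-k-1}<\|x_i\|\le2^{-k}\}$, with index sets $E_k$. The first claim, by homogeneity, gives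
$$\mathbb E\Big\|\sum_{i\in E_k}g_ix_i\Big\|\le C(p)I\,2^{-k}|E_k|^{1/p}\le2C(p)I\Big(\sum_{i\in E_k}\|x_i\|^p\Big)^{1/p}.$$
Summing over $k$ by Hölder gives at most $2C(p)I(1+\log_2n)^{1/q}$. Together with the small vectors this is the second claim, with a new constant $C(p)$. $\blacksquare$
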